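\title{Collisions of the periodic eigenvalues of a Schr\"odinger operator with an optical potential}

\begin{abstract}
We consider the periodic eigenvalues $\lambda_1,\lambda_2,\dots$ of the operator $-d^2/dx^2+q$ with the optical potential $q(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix}$, $V>1/2$. We prove the conjecture that there are critical points $V_2<V_3<\cdots\to\infty$ such that, as $V$ increases, the pair $\lambda_{2k-1},\lambda_{2k}$ is real and simple up to $V_{k+1}$, merges there into a real double eigenvalue, and is nonreal afterwards. The proof rests on the identity $F-2=(1-f^2)/|p|^2$ for the Hill discriminant $F$ on the real line, where $p$ is a connection coefficient and $f=2\operatorname{Re}p$, and on the signs of the partial derivatives of $\log p$. We also determine the symmetry type of the colliding pairs, show that the collisions at $V_3,V_4,\dots$ are transversal, and prove that $V_{k+1}=\frac{c_*}{2}k^2+O(k)$ with an explicit constant $c_*$.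
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For real $V>1/2$ let $L(V)=-\frac{d^2}{dx^2}+q$ be the operator in $L_2(-\infty,\infty)$ with domain $W_2^2(-\infty,\infty)$ and the optical potential
\[
q(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix}=2\cos 2x+4iV\sin 2x .
\]
The potential has period $\pi$. For $\alpha\in(-1,1]$ the boundary conditions $y(\pi)=e^{i\pi\alpha}y(0)$, $y'(\pi)=e^{i\pi\alpha}y'(0)$ define an operator in $L_2[0,\pi]$ whose eigenvalues, the Bloch eigenvalues of $L(V)$, are the roots of $F(\lambda)=2\cos\pi\alpha$. Here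
\[
F(\lambda)=\theta(\pi,\lambda)+\varphi'(\pi,\lambda)
\]
is the Hill discriminant, and $\theta,\varphi$ are the solutions of $-y''+qy=\lambda y$ with $\theta(0)=\varphi'(0)=1$, $\theta'(0)=\varphi(0)=0$. This paper is about $\alpha=0$. The \emph{periodic eigenvalues} are the roots of $F(\lambda)=2$, and the \emph{multiplicity} of an eigenvalue always means its multiplicity as a root of this equation.

The operator is not self-adjoint, so nothing forces the periodic eigenvalues to be real. On the other hand $F$ is real on the real axis (Lemma~\ref{lem:disc}), so nonreal eigenvalues come in conjugate pairs, and a simple real eigenvalue cannot leave the axis until it meets another one. The natural questions are which eigenvalues meet, in which order, and whether they come back.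

To form a guess, put $a=1+2V$, $b=1-2V$, $e_n=e^{2inx}$, and
\[
s=\sqrt{-ab}=\sqrt{4V^2-1};
\]
the map $V\mapsto s$ is an increasing bijection of $(1/2,\infty)$ onto $(0,\infty)$. We have $-e_n''+qe_n=4n^2e_n+ae_{n+1}+be_{n-1}$. At $V=1/2$ the periodic eigenvalues are the unperturbed values $0,4,4,16,16,36,36,\dots$. If we keep only the two neighboring modes $e_{k-1},e_k$, we obtain the matrix
\[
\begin{pmatrix}4(k-1)^2&b\\ a&4k^2\end{pmatrix}
\quad\text{with eigenvalues}\quad 4k^2-4k+2\pm\sqrt{(4k-2)^2-s^2}.
\]
Because $ab<0$, the two levels attract each other, meet at $s=4k-2$, and are nonreal afterwards; the narrower the initial gap, the earlier the collision. One therefore expects a collision for each pair of neighboring levels $(0,4),(4,16),(16,36),\dots$, in this order. The truncation is only a guide. At the collision the coupling is as large as the gap, so the discarded modes are not a small perturbation, and in fact the true collision points grow quadratically in $k$ (Theorem~\ref{thm:supp}). The truncation cannot exclude a different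 order, a triple collision, or the return of a pair to the real axis.

The beginning of the picture is known. There is a number $V_2>1/2$, the second critical point, such that:
\begin{itemize}
\item[(K1)] for $1/2<V<V_2$ all periodic eigenvalues are real and simple; we number them $\lambda_1(V)<\lambda_2(V)<\cdots$;
\item[(K2)] at $V=V_2$ the eigenvalues $\lambda_1$ and $\lambda_2$ merge into a real double eigenvalue.
\end{itemize}
It is also known that $\lambda_n(V_2)$, $n\ge3$, are real and simple and that $\lambda_1,\lambda_2$ are nonreal for $V$ slightly larger than $V_2$; we shall use only (K1) and (K2).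

For $V\ge V_2$ each eigenvalue keeps its index as it is followed continuously in $V$. Precisely, a \emph{labeling} is a sequence of continuous functions $\lambda_n\colon(1/2,\infty)\to\mathbb C$ such that each $\lambda_n(V)$ is a periodic eigenvalue, the numbering is the increasing one for $V<V_2$, and for each $V$ no eigenvalue receives more indices than its multiplicity. Labelings exist (Remark~\ref{rem:label}). If two nonreal eigenvalues meet, their indices can be continued in more than one way; all statements below hold for every labeling. The following conjecture is posed in \cite{Veliev}.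

\medskip
\noindent\textbf{Conjecture.} \emph{There are real numbers $V_2<V_3<\cdots$, tending to infinity, such that for all $k\ge2$:
\begin{itemize}
\item[(a)] if $V_k<V<V_{k+1}$, then $\lambda_1,\dots,\lambda_{2k-2}$ are the nonreal eigenvalues and $\lambda_{2k-1},\lambda_{2k},\dots$ are real and simple;
\item[(b)] if $V=V_{k+1}$, then $\lambda_1,\dots,\lambda_{2k-2}$ are the nonreal eigenvalues, $\lambda_{2k-1}=\lambda_{2k}$ is a real double eigenvalue, and $\lambda_{2k+1},\lambda_{2k+2},\dots$ are real and simple.
\end{itemize}}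
\medskip

\begin{theorem}\label{thm:main}
Let $s_*=\sqrt{4V_2^2-1}$. There are numbers $0<s_1=s_*<s_2<s_3<\cdots$ with $s_k\to\infty$ such that, with $V_{k+1}=\frac12\sqrt{1+s_k^2}$ $(k\ge1)$, statements \emph{(a)} and \emph{(b)} hold for every $k\ge2$. In each case the number of nonreal periodic eigenvalues, counted with multiplicity, is exactly $2k-2$.
\end{theorem}

Section~\ref{sec:red} reduces the problem to the single parameter $s$. Section~\ref{sec:model} shows the mechanism of the proof on an explicit model and lists the properties that have to be established; this is done in Sections~\ref{sec:fourier}--\ref{sec:s}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}. Section~\ref{sec:supp}, on which Theorem~\ref{thm:main} does not depend, describes the collisions in more detail.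

\section{Reduction to one parameter}\label{sec:red}

The potential is entire, hence so are all solutions of $-y''+qy=\lambda y$. The shift $y(x)\mapsto y(x+\pi)$ acts on the two-dimensional space of solutions. In the basis $\theta,\varphi$ its matrix has diagonal entries $\theta(\pi),\varphi'(\pi)$ and determinant equal to the Wronskian $1$. Thus $F$ is the trace of the shift.

For any complex $\eta$, the map $y(x)\mapsto y(x+i\eta)$ carries the solutions for the potential $q(x)$ to those for $q(x+i\eta)=ae^{-2\eta}e^{2ix}+be^{2\eta}e^{-2ix}$, and it commutes with the shift by $\pi$. So both potentials have the same discriminant. This settles the simplest cases. If $ab>0$, the choice $e^{2\eta}=a/\sqrt{ab}$ gives the real potential $2\sqrt{ab}\cos2x$, the periodic problem is self-adjoint, and no eigenvalue ever leaves the real axis. If $b=0$, letting $\eta\to+\infty$ sends the potential to $0$ without changing $F$, so $F=2\cos\pi\sqrt\lambda$. If $ab=-s^2<0$, the choice $e^{2\eta}=a/s$ gives $s(e^{2ix}-e^{-2ix})$. Hence $F=F(\lambda,s)$ is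 the discriminant of
\begin{equation}\label{eq:x}
-y''+2is\sin(2x)\,y=\lambda y .
\end{equation}
From now on we use $s$ as the parameter and regard the $\lambda_n$ as functions of $s$. In the variable $t=ix$ we have $y_{xx}=-y_{tt}$ and $2is\sin 2x=2s\sinh2t$, so that
\begin{equation}\label{eq:t}
y_{tt}=(\lambda-2s\sinh2t)\,y,\qquad F=\operatorname{tr}T,\qquad (Ty)(t)=y(t+i\pi).
\end{equation}

Two facts of complex analysis will be used repeatedly.

\emph{Continuity of roots} (Hurwitz's theorem, a consequence of Rouch\'e's theorem). Let $h(\lambda,s)$ be continuous and holomorphic in $\lambda$, and let $\lambda_0$ be a root of $h(\cdot,s_0)$ of finite multiplicity $m$. Then for every small $\epsilon>0$ and all $s$ close enough to $s_0$, the function $h(\cdot,s)$ has exactly $m$ roots in $|\lambda-\lambda_0|<\epsilon$, counted with multiplicity.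

\emph{Hadamard's factorization in order less than one.} If $h\not\equiv0$ is entire and $|h(\lambda)|\le C\exp(|\lambda|^{\gamma})$ with $\gamma<1$, then $h(\lambda)=c\lambda^m\prod_j(1-\lambda/a_j)$, where the $a_j$ are the nonzero zeros, $\sum|a_j|^{-1}<\infty$, and $h'/h=m/\lambda+\sum_j(\lambda-a_j)^{-1}$ locally uniformly away from the zeros. In particular a nonconstant $h$ has a zero.

\begin{lemma}\label{lem:disc}
\begin{itemize}
\item[(a)] $F$ is entire in $(\lambda,s)$, $F(\lambda,0)=2\cos\pi\sqrt\lambda$, and $F$ is real for real $\lambda$ and $s$.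
\item[(b)] Uniformly for $s$ in a bounded interval $[0,S]$, $F(\lambda,s)\to+\infty$ as $\lambda\to-\infty$ and $F((2m+1)^2,s)\to-2$ as $m\to\infty$.
\item[(c)] For every $S>0$ there is $m_0(S)$ such that for $0\le s\le S$ and $m\ge m_0(S)$ the equation $F=2$ has exactly $2m+1$ roots in the disc $|\lambda|<(2m+1)^2$ and none on its boundary, and $F((2m+1)^2,s)<2$.
\item[(d)] As $s\to0$, $\lambda_1\to0$ and $\lambda_{2k},\lambda_{2k+1}\to4k^2$ for $k\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\nu=\sqrt\lambda$ and $q_s=2is\sin2x$. The fundamental solutions of \eqref{eq:x} satisfy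
\[
\theta(x)=\cos\nu x+\int_0^x\frac{\sin\nu(x-\xi)}{\nu}q_s\theta\,d\xi,\qquad
\varphi(x)=\frac{\sin\nu x}{\nu}+\int_0^x\frac{\sin\nu(x-\xi)}{\nu}q_s\varphi\,d\xi .
\]
The iteration series have terms that are entire in $\lambda$ and polynomial in $s$, and they converge locally uniformly; this gives the first two claims of (a). For real $\lambda,s$ the antilinear involution $K\colon y(x)\mapsto\overline{y(-\bar x)}$ preserves \eqref{eq:x} and conjugates the shift by $\pi$ to the shift by $-\pi$. The trace of the latter is therefore $\bar F$; it is also $F$, because a $2\times2$ matrix of determinant $1$ has the same trace as its inverse.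

For $s\ge0$, $\nu\ne0$ and $0\le x\le\pi$ we use $|\cos\nu x|,|\sin\nu x|\le e^{|\operatorname{Im}\nu|x}$ and $|q_s|\le2s$. Gronwall's inequality gives $|\theta(x)|,|\nu\varphi(x)|\le e^{|\operatorname{Im}\nu|x}e^{2sx/|\nu|}$. Inserting this in the equation for $\theta(\pi)$ and in $\varphi'(\pi)=\cos\nu\pi+\int_0^\pi\cos\nu(\pi-\xi)\,q_s\varphi\,d\xi$, we get
\begin{equation}\label{eq:Fasym}
|F(\lambda,s)-2\cos\pi\nu|\le4\pi s|\nu|^{-1}e^{2\pi s/|\nu|}e^{\pi|\operatorname{Im}\nu|},
\end{equation}
and (b) follows. For (c), compare $F-2$ with $2\cos\pi\nu-2=-4\sin^2(\pi\nu/2)$, which as a function of $\lambda$ has a simple zero at $0$ and double zeros at $4k^2$. On the set of $w$ at distance at least $\pi/2$ from $\pi\mathbb Z$, the function $|\sin w|e^{-|\operatorname{Im}w|}$ is continuous, positive, $\pi$-periodic and tends to $\frac12$ as $|\operatorname{Im}w|\to\infty$, so it is at least some $c>0$. For $|\nu|=2m+1$ the point $w=\pi\nu/2$ lies in this set, so $4|\sin(\pi\nu/2)|^2\ge4c^2e^{\pi|\operatorname{Im}\nu|}$, which exceeds the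 right side of \eqref{eq:Fasym} for large $m$. Rouch\'e's theorem gives the count, and (b) gives the last claim.

For (d) take $m\ge\max(k,m_0(s_*))$ so large that, by (b), $F>2$ on $(-\infty,-(2m+1)^2]$ for $s\le s_*$. For $s<s_*$ the roots in the disc are then $\lambda_1<\dots<\lambda_{2m+1}$, and by continuity of roots at $s=0$, for small $s$ one of them is near $0$ and two are near each of $4,16,\dots,4m^2$.
\end{proof}

\section{The mechanism, on a model}\label{sec:model}

The discriminant is a poor object for monotonicity arguments, since it oscillates in $\lambda$ and has no visible sign in $s$. The proof replaces it by a function $p(\lambda,s)$, entire in $\lambda$ and nonzero for real $\lambda$, such that on the real line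
\begin{equation}\label{eq:model}
F-2=\frac{1-f^2}{|p|^2},\qquad f=2\operatorname{Re}p=2|p|\cos\delta,\qquad\delta=\arg p .
\end{equation}
The real periodic eigenvalues are then the points where the graph of $|f|$ meets the level $1$. The oscillation is carried by the phase $\delta$ and the size by the modulus $|p|$, and each of the two turns out to be monotone.

To see what \eqref{eq:model} gives, take for $\lambda=\nu^2\ge0$ the model $p=-iRe^{-i\pi\nu/2}$ with a constant $R>0$. Then $f=-2R\sin(\pi\nu/2)$, and \eqref{eq:model} reads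
\[
F-2=R^{-2}-4\sin^2(\pi\nu/2),\qquad\text{that is,}\qquad F=2\cos\pi\nu+R^{-2}.
\]
The limit $R\to\infty$ is the free discriminant. The zeros of $f$ are the unperturbed levels $\nu=2k$, and over each interval $2k-2<\nu<2k$ the graph of $|f|$ is an arch of height $2R$. If $2R>1$, the arch meets the level $1$ at $\nu=2k-2+\vartheta$ and $\nu=2k-\vartheta$, where $\sin(\pi\vartheta/2)=1/(2R)$ and $0<\vartheta<1$. As $R$ decreases, these two roots approach each other. For $2R=1$ they form a double root at $\nu=2k-1$, and for $2R<1$ they are $\nu=2k-1\pm i\gamma$ with $\cosh(\pi\gamma/2)=1/(2R)$. So the pairs are those of the conjecture, two roots from different arches never meet because a zero of $f$ separates them, and no root is more than double.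

In the model all arches have the same height and all pairs collide at once. If $R$ increased with $\lambda$, the arches would be ordered by height and the collisions would take place from left to right; if $R$ decreased with $s$, every arch would sink through the level $1$ only once (Figure~\ref{fig:arches}). This is what happens for the true $p$, whose phase agrees with that of the model up to $o(1)$ as $\lambda\to+\infty$ (see the proof of Theorem~\ref{thm:supp}). We shall establish:
\begin{itemize}
\item[(P1)] $f$ has only real zeros and $\log|f|$ is strictly concave between them, so each arch meets the level $1$ at most twice (Lemma~\ref{lem:lambda});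
\item[(P2)] $\delta_\lambda<0$ on $\mathbb R$, and $|p|$ increases in $\lambda$ on $[0,\infty)$ (Lemma~\ref{lem:lambda});
\item[(P3)] $\delta_s<0$ for all real $\lambda$, and $|p|$ decreases in $s$ for $\lambda\ge4$ (Lemmas~\ref{lem:phase} and~\ref{lem:mod});
\item[(P4)] there is no eigenvalue in $(-\infty,0]$, each $\lambda\in(0,4)$ is an eigenvalue for at most one $s$, and bounded intervals are free of eigenvalues for large $s$ (Lemma~\ref{lem:fourier}).
\end{itemize}
The second claim of (P4) covers the range $0<\lambda<4$ left open by (P3). We begin with (P4), which is elementary.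

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.1]
\draw[->] (-0.4,0)--(8.1,0) node[right]{$\lambda$};
\draw[dashed] (-0.4,1) node[left]{$1$}--(8,1);
\draw[thick] (0,0) parabola bend (0.8,0.55) (1.6,0);
\draw[thick] (1.6,0) parabola bend (2.5,1) (3.4,0);
\draw[thick] (3.4,0) parabola bend (4.4,1.6) (5.4,0);
\draw[thick] (5.4,0) parabola bend (6.5,2.4) (7.6,0);
\fill (2.5,1) circle (1.4pt) (3.788,1) circle (1.4pt) (5.012,1) circle (1.4pt) (5.66,1) circle (1.4pt) (7.34,1) circle (1.4pt);
\node[above] at (2.5,1.03) {$\lambda_3=\lambda_4$};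
\node[below] at (0,0) {$\zeta_0$};
\node[below] at (1.6,0) {$\zeta_1$};
\node[below] at (3.4,0) {$\zeta_2$};
\node[below] at (5.4,0) {$\zeta_3$};
\node[below] at (7.6,0) {$\zeta_4$};
\end{tikzpicture}
\caption{Schematic graph of $|f(\cdot,s)|$ at the parameter $s=s_2$; the $\zeta_j$ are the zeros of $f$. The real periodic eigenvalues (dots) are the points where $|f|=1$. The first arch is below the level $1$ (the pair $\lambda_1,\lambda_2$ is nonreal), the second touches it (a double eigenvalue), and each later arch carries two simple eigenvalues.}\label{fig:arches}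
\end{figure}

\section{Fourier coefficients of periodic solutions}\label{sec:fourier}

Let $s>0$, $\lambda\in\mathbb R$, and $F(\lambda,s)=2$. The shift has determinant $1$ and trace $2$, so it has the eigenvalue $1$, and \eqref{eq:x} has a $\pi$-periodic solution $\sum_nC_ne^{-2inx}\not\equiv0$ with rapidly decaying coefficients. Comparing coefficients in \eqref{eq:x},
\begin{equation}\label{eq:rec}
(4n^2-\lambda)C_n=s(C_{n-1}-C_{n+1}),\qquad n\in\mathbb Z .
\end{equation}
The recurrence has real coefficients and is invariant under $C_n\mapsto(-1)^nC_{-n}$. Passing to the real or imaginary part and then to the symmetric or antisymmetric part, we may assume that $C\ne0$ is real and either \emph{even}, $C_{-n}=(-1)^nC_n$, or \emph{odd}, $C_{-n}=-(-1)^nC_n$. In the even case \eqref{eq:rec} with $n=0$ reads $\lambda C_0=2sC_1$; in the odd case $C_0=0$. Two consecutive coefficients cannot vanish, since \eqref{eq:rec} would then give $C=0$. Multiplying the $m$-th equation by $C_m$ and summing over $m\ge n$, the right side telescopes: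
\begin{equation}\label{eq:energy}
sC_{n-1}C_n=\sum_{m\ge n}(4m^2-\lambda)C_m^2 .
\end{equation}

\begin{lemma}\label{lem:fourier}
Let $s>0$.
\begin{itemize}
\item[(a)] A real periodic eigenvalue satisfies $\lambda>0$ if it has an even solution and $\lambda>4$ if it has an odd solution. Moreover $F>2$ on $(-\infty,0]$.
\item[(b)] For fixed $\lambda\in(0,4)$ there is at most one $s>0$ with $F(\lambda,s)=2$.
\item[(c)] For every $L>0$ there is $s(L)$ such that for $s>s(L)$ there is no periodic eigenvalue in $(0,L]$.
\end{itemize}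
\end{lemma}

\begin{proof}
(a) In the even case \eqref{eq:energy} with $n=1$ reads $\frac12\lambda C_0^2=\sum_{m\ge1}(4m^2-\lambda)C_m^2$. If $\lambda\le0$, the left side is nonpositive and all coefficients on the right are positive, so $C_1=C_2=0$, which is impossible. In the odd case it reads $0=\sum_{m\ge1}(4m^2-\lambda)C_m^2$; if $\lambda\le4$, all terms are nonnegative and $C_2=C_3=0$, which is impossible. Thus $F\ne2$ on $(-\infty,0]$, and $F$ is real, continuous and tends to $+\infty$ at $-\infty$.

(b) By (a) the solution is even. Put $d_n=4n^2-\lambda>0$ for $n\ge1$. By \eqref{eq:energy}, $C_{n-1}C_n>0$ for $n\ge1$, so $\gamma_n=sC_{n-1}/C_n$ is defined and positive. Dividing \eqref{eq:rec} by $C_n$,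
\[
\gamma_n=d_n+\frac{s^2}{\gamma_{n+1}}\quad(n\ge1),\qquad\gamma_1=\frac{2s^2}{\lambda}.
\]
Hence $d_n\le\gamma_n\le d_n+s^2/d_{n+1}$ and $\gamma_n/d_n\to1$. The point is that the continued fraction grows more slowly than $s^2$, while the condition at $n=1$ requires growth exactly like $s^2$. Suppose that $\lambda$ is an eigenvalue for $s<\hat s$, with sequences $\gamma_n,\hat\gamma_n$. Put $\kappa=(\hat s/s)^2>1$, $\chi_n=\hat\gamma_n/\gamma_n\to1$ and $H_n=s^2/\gamma_{n+1}>0$. Then
\[
\chi_n=\frac{d_n+(\kappa/\chi_{n+1})H_n}{d_n+H_n}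
\]
is a weighted mean, with positive weights, of $1$ and $\kappa/\chi_{n+1}$. For large $n$ we have $\chi_n,\chi_{n+1}<\kappa$, and then the mean shows $\chi_n>1$; so $\chi_n\in[1,\kappa]$ for large $n$. If $\chi_{n+1}\in[1,\kappa]$, then $\kappa/\chi_{n+1}\in[1,\kappa]$ and $1\le\chi_n<\kappa$. Descending to $n=1$ we get $\chi_1<\kappa$, whereas $\gamma_1=2s^2/\lambda$ gives $\chi_1=\kappa$.

(c) Let $\lambda\in(0,L]$ be an eigenvalue. By \eqref{eq:rec}, $C_{n+1}=C_{n-1}+(\lambda-4n^2)C_n/s$, so for large $s$ the first coefficients are almost $2$-periodic in $n$ and the sum in \eqref{eq:energy} is too large.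

In the even case $C_0\ne0$, since otherwise $C_1=\lambda C_0/(2s)=0$ as well. Normalize $C_0=1$, so $C_1=\lambda/(2s)$. Choose $N$ with $4N^2>L$ and $\sum(4m^2-L)>L/2+1$, the sum over even $m\in[2,N]$. By induction on $n\le N$, $C_n-1$ ($n$ even) and $C_n$ ($n$ odd) are bounded by a constant times $1/s$, depending only on $L$ and $N$. In $\Sigma=\sum_{m\ge1}(4m^2-\lambda)C_m^2$ the terms with $m>N$ are nonnegative, and the sum of the others exceeds $L/2$ for large $s$. But $\Sigma=sC_0C_1=\lambda/2\le L/2$.

In the odd case $C_0=0$; normalize $C_1=1$. Choose $N$ with $4N^2>L$ and $\sum(4m^2-L)>1$, the sum over odd $m\in[1,N]$. Now $C_n-1$ ($n$ odd) and $C_n$ ($n$ even) are $O(1/s)$ for $n\le N$, so $\Sigma>0$ for large $s$, whereas $\Sigma=sC_0C_1=0$.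
\end{proof}

\section{The connection coefficient}\label{sec:p}

Consider \eqref{eq:t} for real $t$. As $t\to-\infty$ the coefficient $\lambda-2s\sinh2t$ is large and positive, and there is a distinguished decaying solution $u$. As $t\to+\infty$ it is large and negative, and there are two distinguished waves $v_\pm$. The symmetries $t\mapsto t+i\pi$ and $t\mapsto\frac{i\pi}2-t$ of the equation show that all three are the same function evaluated at different arguments. Hence the single relation expressing $u$ through $v_\pm$ determines the operator $T$. We first construct this function, with bounds that are explicit in the parameters.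

\subsection*{The recessive solution}
For $\lambda,z\in\mathbb C$ consider
\begin{equation}\label{eq:w}
y_{ww}=(\lambda+e^{2w}+ze^{-2w})\,y .
\end{equation}
We keep $z$ as an independent complex parameter in order to control derivatives in $s$ by Cauchy's estimates. Put $x=e^w$ and $x^{\pm1/2}=e^{\pm w/2}$.

\begin{lemma}\label{lem:Phi}
There is a function $\Phi(w;\lambda,z)$, entire in $(w,\lambda,z)$, that solves \eqref{eq:w}, satisfies $\overline{\Phi(\bar w;\bar\lambda,\bar z)}=\Phi(w;\lambda,z)$, and in the half-strip $\operatorname{Re}w\ge0$, $|\operatorname{Im}w|\le\frac\pi2$ has the form $\Phi=x^{-1/2}e^{-x}g(x)$ with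
\begin{equation}\label{eq:g}
|g|\le e^{\pi B/2|x|},\qquad|g-1|\le e^{\pi B/2|x|}-1,\qquad|g'|\le\tfrac12B|x|^{-2}e^{\pi B/2|x|},
\end{equation}
where $B=|\lambda-\frac14|+|z|$. As $\operatorname{Re}w\to+\infty$ in the half-strip, locally uniformly in $(\lambda,z)$,
\begin{equation}\label{eq:Phi}
\begin{aligned}
\Phi&=x^{-1/2}e^{-x}\bigl(1+O(|x|^{-1})\bigr),&\Phi_w&=-x^{1/2}e^{-x}\bigl(1+O(|x|^{-1})\bigr),\\
\Phi_z&=x^{-1/2}e^{-x}\,O(|x|^{-1}),&\Phi_{zw}&=x^{-1/2}e^{-x}\,O(1).
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}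
For $y=x^{-1/2}\psi(x)$ we have $y_{ww}=x^2y_{xx}+xy_x=x^{3/2}\psi''+\frac14x^{-1/2}\psi$. So \eqref{eq:w} becomes $\psi''=(1+\beta_0(x))\psi$ with $\beta_0(x)=(\lambda-\frac14)x^{-2}+zx^{-4}$, and $\psi=e^{-x}g$ turns it into $g''-2g'=\beta_0g$. (For $\lambda=\frac14$, $z=0$ the solution is $g=1$.) The half-strip corresponds to the region $\operatorname{Re}x\ge0$, $|x|\ge1$, which is stable under $x\mapsto x+\rho$, $\rho\ge0$. There we solve
\[
g(x)=1+\int_0^\infty\tfrac12(1-e^{-2\rho})\,\beta_0(x+\rho)\,g(x+\rho)\,d\rho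
\]
by iteration. We have $|\beta_0(x)|\le B|x|^{-2}$ and $|x+\rho|^2\ge|x|^2+\rho^2$, so $\Omega(x)=\int_0^\infty|x+\rho|^{-2}d\rho\le\pi/(2|x|)$. Since the kernel factor is at most $1$ and $\frac{d}{d\rho}\Omega(x+\rho)=-|x+\rho|^{-2}$, induction bounds the $n$-th term of the iteration series by $(B\Omega(x))^n/n!$. This gives the first two bounds in \eqref{eq:g}. The terms are continuous in the region, holomorphic in $x$ in its interior, polynomial in $(\lambda,z)$, and have the stated symmetry under conjugation; these properties (with ``entire'' for ``polynomial'') pass to the sum. Differentiating along horizontal lines gives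
\[
g'(x)=-\int_0^\infty e^{-2\rho}\beta_0(x+\rho)g(x+\rho)\,d\rho,\qquad g''=\beta_0g+2g',
\]
and the third bound follows from $|x+\rho|\ge|x|$. Let $\Phi$ be the solution of \eqref{eq:w} with the same value and derivative at $w=1$ as $x^{-1/2}e^{-x}g$. It is entire in all variables and coincides with $x^{-1/2}e^{-x}g$ in the interior of the half-strip; by continuity the formulas for $\Phi$ and $\Phi_w$ hold on the boundary as well.

By \eqref{eq:g}, $g-1=O(|x|^{-1})$ and $g'=O(|x|^{-2})$ locally uniformly in $(\lambda,z)$. Cauchy's estimate on discs of radius $1$ in $z$ gives $g_z=O(|x|^{-1})$ and $g'_z=O(|x|^{-2})$. Now \eqref{eq:Phi} follows from $\Phi_w=x^{-1/2}e^{-x}(-\frac12g-xg+xg')$ and from the same formula with $g_z$ in place of $g$.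
\end{proof}

\subsection*{The formula for the discriminant}
Let $s>0$, $\beta=\frac12\log s$, and take $z=-s^2$ in all occurrences of $\Phi$. Put
\[
u(t)=\Phi(\beta-t),\qquad v_\pm(t)=\Phi(\beta+t\mp\tfrac{i\pi}2).
\]
For $w=\beta-t$ we have $e^{2w}-s^2e^{-2w}=se^{-2t}-se^{2t}$, and for $w=\beta+t\mp\frac{i\pi}2$ we have $e^{2w}-s^2e^{-2w}=-se^{2t}+se^{-2t}$. So all three functions solve \eqref{eq:t}. For $v_\pm$ and real $t\to+\infty$ we have $x=\mp i\sqrt se^t$, and \eqref{eq:Phi} gives $v_+v_-\sim(\sqrt se^t)^{-1}$ and $v_\pm'\sim\pm i\sqrt se^tv_\pm$. With $W(y_1,y_2)=y_1y_2'-y_1'y_2$, which is constant for two solutions, we obtain $W(v_+,v_-)=-2i$. Therefore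
\begin{equation}\label{eq:conn}
u=pv_++p_*v_-,\qquad p=\tfrac i2W(u,v_-),\qquad p_*=-\tfrac i2W(u,v_+).
\end{equation}
The coefficients $p,p_*$ are entire in $\lambda$ and extend holomorphically to complex $s$ near $(0,\infty)$. The symmetry of $\Phi$ gives, for real $t$, $\overline{u(t;\bar\lambda)}=u(t;\lambda)$ and $\overline{v_-(t;\bar\lambda)}=v_+(t;\lambda)$, hence $p_*(\lambda)=\overline{p(\bar\lambda)}$. For real $\lambda$ we have $p_*=\bar p$ and $p\ne0$, since otherwise $u\equiv0$.

\begin{proposition}\label{prop:F}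
Let $f=p+p_*$. For all $\lambda\in\mathbb C$ and $s>0$,
\begin{equation}\label{eq:F}
pp_*\,(F-2)=1-f^2 .
\end{equation}
If $pp_*\ne0$, then $u,v_+$ form a basis of the solutions of \eqref{eq:t}, and
\begin{equation}\label{eq:T}
Tu=\Bigl(\frac1{pp_*}-\frac{p_*}p\Bigr)u-\frac1{p_*}v_+,\qquad Tv_+=\frac1{p_*}u-\frac p{p_*}v_+ .
\end{equation}
\end{proposition}

\begin{proof}
From the definitions, $v_\pm(t)=u(\pm\frac{i\pi}2-t)$ and $Tv_+=v_-$. Replace $t$ by $-\frac{i\pi}2-t$ in \eqref{eq:conn}: then $u$ becomes $v_-(t)$, $v_+$ becomes $u(t+i\pi)$, and $v_-$ becomes $u(t)$. Thus $v_-=p\,Tu+p_*u$. If $pp_*\ne0$, then $W(u,v_+)=2ip_*\ne0$, and substituting $v_-=(u-pv_+)/p_*$ into $Tu=(v_--p_*u)/p$ and $Tv_+=v_-$ gives \eqref{eq:T}. The trace is $F=(1-p_*^2-p^2)/(pp_*)$, which is \eqref{eq:F}. Both sides of \eqref{eq:F} are entire in $\lambda$ and agree on $\mathbb R$.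
\end{proof}

Since $p\ne0$ on the simply connected set $\mathbb R\times(0,\infty)$, we can fix there a continuous, hence real-analytic, branch $\delta(\lambda,s)$ of $\arg p$, and we put $\ell=\log|p|+i\delta$. For real $\lambda$, \eqref{eq:F} is \eqref{eq:model}. As $pp_*$ is holomorphic and nonzero near $\mathbb R$, \emph{the real periodic eigenvalues are the real roots of $f^2=1$, with the same multiplicities, and $F<2$ exactly where $|f|>1$.}

\subsection*{The symmetric line}
To locate the zeros of $p$ we need a line on which both $u$ and $v_-$ decay, at opposite ends. On $t=r-\frac{i\pi}4$, $r\in\mathbb R$, we have $\sinh2t=-i\cosh2r$, and \eqref{eq:t} becomes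
\begin{equation}\label{eq:r}
y''=Qy,\qquad Q(r)=\lambda+2is\cosh2r .
\end{equation}
On this line $v_-=Y(r):=\Phi(\beta+r+\frac{i\pi}4)$ and $u=\tilde Y(r):=Y(-r)$. Evaluating the Wronskian at $r=0$,
\begin{equation}\label{eq:D}
p=\tfrac i2D,\qquad D=W(\tilde Y,Y)=2Y(0)Y'(0).
\end{equation}
Here $x=\sqrt se^{r}e^{i\pi/4}$ and $\operatorname{Re}x=\sqrt{s/2}\,e^r$, so by \eqref{eq:Phi} $Y$ and $Y'$ decay doubly exponentially as $r\to+\infty$. What we have gained is that the potential in \eqref{eq:r} is even and purely imaginary with a definite sign; on the original line it was $2is\sin2x$, which changes sign.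

\section{Dependence on $\lambda$}\label{sec:lambda}

\begin{lemma}\label{lem:lambda}
Fix $s>0$.
\begin{itemize}
\item[(a)] The zeros $-E_j$ of $p$ satisfy $\operatorname{Re}E_j>0$ and $\operatorname{Im}E_j>0$.
\item[(b)] $p$ has order at most $\frac12$, and $p(\lambda)=p(0)\prod_j(1+\lambda/E_j)$ with at least one factor. Consequently $\delta_\lambda<0$ on $\mathbb R$ and $\partial_\lambda\log|p|>0$ on $[0,\infty)$.
\item[(c)] $f$ is a nonconstant entire function, real on $\mathbb R$; all its zeros are real, and $(f_\lambda/f)_\lambda<0$ on $\mathbb R\setminus\{f=0\}$.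
\item[(d)] $f$ has infinitely many negative zeros.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $D=0$, then $Y$ and $\tilde Y$ are proportional, so $Y,Y'$ decay doubly exponentially at both ends. Multiplying \eqref{eq:r} by $\bar Y$ and integrating by parts,
\[
\int_{\mathbb R}|Y'|^2\,dr+\lambda\int_{\mathbb R}|Y|^2\,dr+2is\int_{\mathbb R}\cosh2r\,|Y|^2\,dr=0 .
\]
The real part gives $\operatorname{Re}\lambda<0$ and the imaginary part gives $\operatorname{Im}\lambda<0$.

(b) The bounds \eqref{eq:g} are useful only for $|x|$ of order $|\lambda|^{1/2}$ or larger, so we use them at such a point and integrate the equation back to $r=0$. For large $|\lambda|$ define $r_1=\frac12\log(|\lambda|/s)>0$, so that $|x|=|\lambda|^{1/2}$ at $r_1$. By \eqref{eq:g}, $|Y(r_1)|+|Y'(r_1)|\le e^{C|\lambda|^{1/2}}$. On $[0,r_1]$ we have $|Q|\le|\lambda|+se^{2r_1}+se^{-2r_1}\le3|\lambda|$, so $N^2=|\lambda||Y|^2+|Y'|^2$ satisfies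
\[
|(N^2)'|\le(2|\lambda|+2|Q|)|Y||Y'|\le8|\lambda||Y||Y'|\le4|\lambda|^{1/2}N^2 .
\]
Hence $N(0)\le N(r_1)e^{2|\lambda|^{1/2}r_1}$ and $|p|=|Y(0)Y'(0)|\le\exp(C'|\lambda|^{1/2}\log|\lambda|)$. If $p$ were constant, it would be a nonzero constant, so would $p_*$, and \eqref{eq:F} would make $F$ constant, contrary to Lemma~\ref{lem:disc}(b). Since $p(0)\ne0$, Hadamard's theorem gives the product, and $\ell_\lambda=\sum_j(\lambda+E_j)^{-1}$. For real $\lambda$ each $\lambda+E_j$ lies in the upper half-plane, so $\delta_\lambda=\operatorname{Im}\ell_\lambda<0$; for $\lambda\ge0$ it lies in the right half-plane, so $\operatorname{Re}\ell_\lambda>0$.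

(c) We have $p_*(\lambda)=\overline{p(0)}\prod_j(1+\lambda/\bar E_j)$. For $\operatorname{Im}\lambda>0$,
\[
|\lambda+E_j|^2-|\lambda+\bar E_j|^2=4\operatorname{Im}\lambda\operatorname{Im}E_j>0 ,
\]
and $p(\lambda)\ne0$ by (a), so $|p_*/p|=\prod_j|\lambda+\bar E_j|/|\lambda+E_j|<1$ and $f\ne0$. As $f(\bar\lambda)=\overline{f(\lambda)}$, there are no zeros in the lower half-plane either. If $f$ were constant, then $pp_*(F-2)$ would be a constant, equal to $0$ because $F=2$ has roots; this would give $F\equiv2$, which is false. So $f$ is nonconstant of order at most $\frac12$, it has at least one zero, and $(f_\lambda/f)_\lambda=-\sum_\zeta(\lambda-\zeta)^{-2}<0$, the sum being over all zeros $\zeta$ of $f$ with multiplicity.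

(d) For $\lambda\le0$ we have $F>2$ by Lemma~\ref{lem:fourier}(a), so \eqref{eq:F} gives $|p|^2\le1/(F-2)\to0$ as $\lambda\to-\infty$, and $|f|\le2|p|\to0$. Write $f=c\lambda^m\prod(1-\lambda/\zeta)$. For $\lambda<0<\zeta$ we have $|1-\lambda/\zeta|\ge1$. If there were only finitely many negative zeros, the remaining factors would be finite in number and each would tend to $\infty$ in modulus, so that $\liminf_{\lambda\to-\infty}|f|\ge|c|>0$.
\end{proof}

\section{Dependence on $s$}\label{sec:s}

A dot denotes the operator $s\partial_s$; thus $\dot\ell=\dot p/p$. The derivative of a connection coefficient with respect to a parameter is an integral of the derivative of the potential against a product of solutions, plus boundary terms. The difficulty is that $s$ multiplies the exponentially growing part of the potential, so that the boundary terms need not vanish. In both lemmas below the remedy is to let the independent variable move with $s$.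

\begin{lemma}\label{lem:phase}
$\delta_s<0$ for all real $\lambda$ and $s>0$.
\end{lemma}

\begin{proof}
We work on the real $t$-axis, where $u$ is real, in the variable $\tau=t+\beta$, chosen so that the growing term at $+\infty$ does not depend on $s$. Put $U(\tau)=\Phi(\log s-\tau;\lambda,-s^2)$ and $\mathcal V_\pm(\tau)=\Phi(\tau\mp\frac{i\pi}2;\lambda,-s^2)$. These are $u,v_\pm$ in the new variable. They solve $y''=(\lambda-e^{2\tau}+s^2e^{-2\tau})y$, and $U=p\mathcal V_++\bar p\mathcal V_-$, $W(\mathcal V_+,\mathcal V_-)=-2i$. Applying $s\partial_s$ at fixed $\tau$ to the equation for $U$, we get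
\[
W(U,\dot U)'=U\dot U''-U''\dot U=2s^2e^{-2\tau}U^2 .
\]
As $\tau\to-\infty$, we have $w=\log s-\tau$, $x=se^{-\tau}\to+\infty$, and $U=\Phi$, $U'=-\Phi_w$, $\dot U=\Phi_w-2s^2\Phi_z$, $\dot U'=-\Phi_{ww}+2s^2\Phi_{zw}$. By \eqref{eq:Phi} and \eqref{eq:w} all four are $O(x^{3/2}e^{-x})$, so $W(U,\dot U)\to0$.

As $\tau\to+\infty$, we have $x=\mp ie^\tau$ and $|e^{-x}|=1$, so $\mathcal V_\pm=O(e^{-\tau/2})$, $\mathcal V_\pm'=O(e^{\tau/2})$, $\dot{\mathcal V}_\pm=-2s^2\Phi_z=O(e^{-3\tau/2})$, and $\dot{\mathcal V}_\pm'=-2s^2\Phi_{zw}=O(e^{-\tau/2})$. The Wronskian of any $\mathcal V_\pm$ with any $\dot{\mathcal V}_\pm$ is therefore $O(e^{-\tau})$. Since $\dot U=\dot p\mathcal V_++\overline{\dot p}\,\mathcal V_-+p\dot{\mathcal V}_++\bar p\dot{\mathcal V}_-$,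
\[
0<\int_{-\infty}^\infty2s^2e^{-2\tau}U^2\,d\tau=\lim_{\tau\to\infty}W(U,\dot U)=(p\,\overline{\dot p}-\bar p\,\dot p)(-2i)=-4\operatorname{Im}(\bar p\dot p).
\]
Finally $s\delta_s=\operatorname{Im}(\dot p/p)=\operatorname{Im}(\bar p\dot p)/|p|^2$.
\end{proof}

For the modulus we use the symmetric line. There $\dot Y=\frac12Y'-2s^2\Phi_z$ at fixed $r$, because $\dot\beta=\frac12$. The term $\frac12Y'$ is too large for $W(\tilde Y,\dot Y)$ to be negligible at $+\infty$: the estimates below bound it only by $O(e^r)$. A translation of $r$ would remove this term but destroy the symmetry $r\mapsto-r$ on which \eqref{eq:D} rests. We use instead an odd vector field $\xi(r)\partial_r$ with $\xi(+\infty)=\frac12$.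

\begin{lemma}\label{lem:mod}
$\partial_s\log|p|<0$ for $\lambda\ge4$ and $s>0$.
\end{lemma}

\begin{proof}
Let $\xi=\frac12\tanh2r$ and $\mathcal Ly=\xi y'-\frac12\xi'y$. If $y''=Qy$, then
\begin{align*}
(\mathcal Ly)'&=\tfrac12\xi'y'+(\xi Q-\tfrac12\xi'')y,\\
(\mathcal Ly)''&=\xi Qy'+(\tfrac32\xi'Q+\xi Q'-\tfrac12\xi''')y,
\end{align*}
so that $(\mathcal Ly)''-Q\mathcal Ly=(\xi Q'+2\xi'Q-\frac12\xi''')y$; the correction $-\frac12\xi'y$ is what cancels the terms in $y'$. Put $Z=\dot Y-\mathcal LY$. Since $\dot Y''-Q\dot Y=\dot QY$, we have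
\[
Z''-QZ=-\omega Y,\qquad\omega=\xi Q'+2\xi'Q-\tfrac12\xi'''-\dot Q .
\]
Here $\dot Q=2is\cosh2r$ and $\xi Q'=2is\sinh^22r/\cosh2r$, so $\xi Q'-\dot Q=-2is\operatorname{sech}2r$. Further $\xi'=\operatorname{sech}^22r$, $2\xi'Q=2\lambda\operatorname{sech}^22r+4is\operatorname{sech}2r$, $\xi''=-4\operatorname{sech}^22r\tanh2r$, and $\xi'''=16\operatorname{sech}^22r-24\operatorname{sech}^42r$. Altogether
\begin{equation}\label{eq:omega}
\omega=2is\operatorname{sech}2r+(2\lambda-8)\operatorname{sech}^22r+12\operatorname{sech}^42r .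
\end{equation}
We integrate $W(\tilde Y,Z)'=\tilde YZ''-\tilde Y''Z=-\omega Y\tilde Y$ over $[0,\infty)$.

\emph{The end $r=0$.} As $\xi(0)=\xi''(0)=0$ and $\xi'(0)=1$, we have $Z(0)=\dot Y(0)+\frac12Y(0)$ and $Z'(0)=\dot Y'(0)-\frac12Y'(0)$. Since $\tilde Y(0)=Y(0)$ and $\tilde Y'(0)=-Y'(0)$,
\[
W(\tilde Y,Z)(0)=Y(0)\dot Y'(0)+Y'(0)\dot Y(0)=\tfrac12\dot D .
\]

\emph{The end $r=+\infty$.} We have $Z=(\frac12-\xi)Y'+\frac12\xi'Y-2s^2\Phi_z$ and $Z'=(\frac12-\xi)QY-\frac12\xi'Y'+\frac12\xi''Y-2s^2\Phi_{zw}$. Since $\frac12-\xi,\xi',\xi''=O(e^{-4r})$, \eqref{eq:Phi} gives $Z=O(e^{-3r/2}e^{-\operatorname{Re}x})$ and $Z'=O(e^{-r/2}e^{-\operatorname{Re}x})$. For $r\ge r_0$ we have $Y\ne0$ and $\tilde Y=Y\bigl(c_1+c_2\int_{r_0}^rY^{-2}\bigr)$, where $|Y|^{-2}\le Ce^re^{2\operatorname{Re}x}=C'\frac d{dr}e^{2\operatorname{Re}x}$. Hence the bracket is $O(e^{2\operatorname{Re}x})$, $\tilde Y=O(e^{-r/2}e^{\operatorname{Re}x})$, and $\tilde Y'=Y'(\cdots)+c_2/Y=O(e^{r/2}e^{\operatorname{Re}x})$. It follows that $W(\tilde Y,Z)=O(e^{-r})$ and $Y\tilde Y=O(e^{-r})$.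

Therefore $\dot D=2\int_0^\infty\omega Y\tilde Y\,dr$. For real $\lambda$ we have $D\ne0$ and $\dot\ell=\dot D/D$, so
\begin{equation}\label{eq:elldot}
\dot\ell=-2\int_0^\infty\omega G\,dr,\qquad G=-\frac{Y\tilde Y}D .
\end{equation}

\emph{The quadrant of $G$.} Let $\lambda\ge0$. For every real $r$, $-Y'(r)\overline{Y(r)}=\int_r^\infty(|Y'|^2+Q|Y|^2)$ has positive real and imaginary parts. So $Y(r)\ne0$, and $m(r)=-Y'/Y=-Y'\bar Y/|Y|^2$ lies in the open first quadrant. Since $\tilde Y'(r)/\tilde Y(r)=m(-r)$, we get $1/G=-Y'/Y+\tilde Y'/\tilde Y=m(r)+m(-r)$, and thus $\operatorname{Re}G>0>\operatorname{Im}G$. For $\lambda\ge4$ both the real and the imaginary part of $\omega$ are positive by \eqref{eq:omega}, so $\operatorname{Re}(\omega G)=\operatorname{Re}\omega\operatorname{Re}G-\operatorname{Im}\omega\operatorname{Im}G>0$, and \eqref{eq:elldot} gives $\operatorname{Re}\dot\ell<0$.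
\end{proof}

The hypothesis $\lambda\ge4$ enters only through the coefficient $2\lambda-8$ in \eqref{eq:omega}. The four signs combine at the top of an arch as follows.

\begin{corollary}\label{cor:top}
If $\lambda\ge4$, $f(\lambda,s)\ne0$ and $f_\lambda(\lambda,s)=0$, then $f_s/f<0$ at $(\lambda,s)$.
\end{corollary}

\begin{proof}
Differentiate $\log|f|=\log2+\log|p|+\log|\cos\delta|$. In $\lambda$ this gives $0=\partial_\lambda\log|p|-\delta_\lambda\tan\delta$, so $\tan\delta<0$ by Lemma~\ref{lem:lambda}(b). In $s$ it gives $f_s/f=\partial_s\log|p|-\delta_s\tan\delta$. The first term is negative by Lemma~\ref{lem:mod}, and $\delta_s\tan\delta>0$ by Lemma~\ref{lem:phase}.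
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{One arch and its right neighbor}
Fix $s>0$. By a \emph{component} we mean a connected component of $\mathbb R\setminus\{f=0\}$. On each component $\log|f|$ is strictly concave by Lemma~\ref{lem:lambda}(c); in particular the part of a component where $|f|>1$ is an interval or empty.

\begin{lemma}\label{lem:arch}
Let $I$ be a bounded component.
\begin{itemize}
\item[(a)] $f_\lambda$ has exactly one zero $\lambda^*_I$ in $I$; there $|f|$ attains its maximum $M_I$ over $I$, and $f_{\lambda\lambda}/f<0$. The interval $I$ contains exactly two periodic eigenvalues, both simple, if $M_I>1$; exactly one, of multiplicity two, if $M_I=1$; none if $M_I<1$.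
\item[(b)] If $M_I\ge1$, then $\lambda_I^*>0$; and if moreover the adjacent component $I'$ on the right is bounded, then $M_{I'}>M_I$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The strictly concave function $\log|f|$ tends to $-\infty$ at both ends of $I$, so it has a unique critical point, is increasing before it and decreasing after it. At that point $f_{\lambda\lambda}/f=(f_\lambda/f)_\lambda<0$. If $M_I>1$ there are two roots of $f^2=1$, at which $(f^2)_\lambda=2ff_\lambda\ne0$. If $M_I=1$ the only root is $\lambda^*_I$, where $(f^2)_\lambda=0$ and $(f^2)_{\lambda\lambda}=2ff_{\lambda\lambda}\ne0$.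

(b) If $M_I\ge1$, then $F\le2$ at $\lambda^*_I$, so $\lambda_I^*>0$ by Lemma~\ref{lem:fourier}(a). The zeros of $f$ are the points where $\delta\in\frac\pi2+\pi\mathbb Z$, and $\delta$ is strictly decreasing. So $\delta$ maps $I$ onto an interval $(c-\pi,c)$ and $I'$ onto $(c-2\pi,c-\pi)$, and there is $\lambda'\in I'$ with $\delta(\lambda')=\delta(\lambda_I^*)-\pi$. The factor $|\cos\delta|$ is the same at both points, and $|p|$ is strictly increasing on $[0,\infty)$. Hence $M_{I'}\ge|f(\lambda')|>|f(\lambda_I^*)|=M_I$.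
\end{proof}

\subsection*{Numbering the arches}
To follow an arch as $s$ varies we label it by the range of the phase, and we use (K1) to match these labels with the indices of the eigenvalues.

\begin{lemma}\label{lem:number}
For every $s>0$, $\delta(\cdot,s)$ is a decreasing bijection of $\mathbb R$ onto $\mathbb R$. There is a constant $c_0\in\frac\pi2+\pi\mathbb Z$ such that the functions $\zeta_j(s)$, $j\in\mathbb Z$, defined by $\delta(\zeta_j(s),s)=c_0-j\pi$, and the intervals $I_j(s)=(\zeta_{j-1}(s),\zeta_j(s))$ have the following properties.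
\begin{itemize}
\item[(a)] The $I_j(s)$ are the components, numbered from left to right. Each $\zeta_j$ is of class $C^1$ and strictly decreasing in $s$.
\item[(b)] For $0<s<s_*$ and $k\ge1$, $[\lambda_{2k-1},\lambda_{2k}]\subset I_k(s)$.
\item[(c)] $\zeta_k(s)<4k^2$ for $k\ge0$ and $s>0$. In particular the $I_j(s)$ with $j\le0$ contain no periodic eigenvalue.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lambda}(d), the monotone function $\delta(\cdot,s)$ takes infinitely many values in $\frac\pi2+\pi\mathbb Z$ on $(-\infty,0)$, so $\delta\to+\infty$ as $\lambda\to-\infty$. Let $0<s<s_*$. By (K1), $F-2$ changes sign at each $\lambda_n$, and it is positive to the left of $\lambda_1$. So $\{|f|>1\}=\{F<2\}$ is the union of the intervals $B_k=(\lambda_{2k-1},\lambda_{2k})$, $k\ge1$, whose closures are disjoint. Each $B_k$ lies in a component, and by concavity a component contains at most one of them. Hence $f$ has a zero between $B_k$ and $B_{k+1}$ for each $k$, and $\delta\to-\infty$ as $\lambda\to+\infty$. For $s\ge s_*$ the same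 limit follows from $\delta(\lambda,s)<\delta(\lambda,s_*/2)$ (Lemma~\ref{lem:phase}). This proves the first claim, and for any $c_0$ the implicit function theorem gives (a), with $\zeta_j'=-\delta_s/\delta_\lambda<0$.

Fix $s_0\in(0,s_*)$ and choose $c_0$ so that $B_1\subset I_1(s_0)$. By Lemma~\ref{lem:arch}(b) and induction, $M_{I_k(s_0)}>1$ for all $k\ge1$, so each $I_k(s_0)$, $k\ge1$, contains exactly one of the $B_j$; and each $B_j$, lying to the right of $B_1$, is contained in one of them. This is an order-preserving bijection of the positive integers, hence the identity. The endpoints of $B_k$, where $|f|=1$, are not zeros of $f$, so (b) holds at $s_0$. On $(0,s_*)$ the continuous real functions $\lambda_n$ and $\zeta_j$ never meet, so their mutual order is constant, and (b) holds throughout.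

By (b), $\zeta_k(s')<\lambda_{2k+1}(s')$ for $k\ge0$ and $s'<s_*$. For $s'<\min(s/2,s_*)$ we get $\zeta_k(s)<\zeta_k(s/2)<\zeta_k(s')<\lambda_{2k+1}(s')$, and $s'\to0$ gives $\zeta_k(s)<\zeta_k(s/2)\le4k^2$ by Lemma~\ref{lem:disc}(d). For $j\le0$, $I_j(s)\subset(-\infty,0)$, and Lemma~\ref{lem:fourier}(a) applies.
\end{proof}

Write $M_k(s)$ and $\lambda_k^*(s)$ for the height and the top of $I_k(s)$. Since $f_{\lambda\lambda}\ne0$ at $\lambda_k^*(s)$, the implicit function theorem gives a local $C^1$ solution of $f_\lambda=0$, which stays in $I_k(s)$ by continuity of the endpoints and therefore equals $\lambda^*_k(s)$. So $M_k$ is $C^1$ and, as $f_\lambda$ vanishes at the top,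
\begin{equation}\label{eq:Mprime}
M_k'(s)/M_k(s)=(f_s/f)(\lambda_k^*(s),s).
\end{equation}
We also record a consequence of the continuity of the $\zeta_j$:
\begin{itemize}
\item[(T)] if $\lambda_0\in\mathbb R$ is fixed and $f(\lambda_0,s)\ne0$ for all $s$ in an interval, then the index $j$ with $\lambda_0\in I_j(s)$ is constant on that interval.
\end{itemize}

\subsection*{Each arch sinks below the level one exactly once}

\begin{lemma}\label{lem:below4}
Let $k\ge1$, $M_k(s')=1$, and suppose that $\lambda^*=\lambda_k^*(s')<4$. Then $k=1$ and $M_1>1$ on $(0,s')$.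
\end{lemma}

\begin{proof}
We have $0<\lambda^*<4$ and $F(\lambda^*,s')=2$, so $F(\lambda^*,s)\ne2$ for $0<s<s'$ by Lemma~\ref{lem:fourier}(b). Since $F(\lambda^*,0)=2\cos\pi\sqrt{\lambda^*}<2$, continuity gives $F(\lambda^*,s)<2$, that is $|f(\lambda^*,s)|>1$, for $0<s<s'$. By (T), $\lambda^*\in I_k(s)$ for $0<s\le s'$, so $M_k>1$ on $(0,s')$. If $k\ge2$, then for small $s$ Lemma~\ref{lem:number}(b) gives $\lambda^*>\zeta_{k-1}(s)>\lambda_{2k-2}(s)\to4(k-1)^2$, whence $\lambda^*\ge4$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:sk}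
For each $k\ge1$ there is $s_k>0$ such that $M_k>1$ on $(0,s_k)$, $M_k(s_k)=1$, and $M_k<1$ on $(s_k,\infty)$. For $k\ge2$, $\lambda_k^*(s_k)\ge4$ and $M_k'(s_k)<0$. Moreover $s_*=s_1<s_2<\cdots$ and $s_k\to\infty$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:number}(b), $M_k>1$ on $(0,s_*)$. If $M_k(s)\ge1$, there is a periodic eigenvalue in $I_k(s)$; it lies in $(0,4k^2)$ by Lemmas~\ref{lem:fourier}(a) and~\ref{lem:number}(c), so $s\le s(4k^2)$ by Lemma~\ref{lem:fourier}(c). Thus $M_k<1$ for large $s$, the continuous function $M_k$ takes the value $1$, and it suffices to show that it does so only once.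

For $k=1$ we have $\lambda_1^*<\zeta_1<4$, so by Lemma~\ref{lem:below4} any $s'$ with $M_1(s')=1$ is the smallest such point. For $k\ge2$, $M_k(s')=1$ implies $\lambda_k^*(s')\ge4$ by Lemma~\ref{lem:below4}, hence $M_k'(s')<0$ by \eqref{eq:Mprime} and Corollary~\ref{cor:top}. Then $M_k<1$ immediately to the right of $s'$. If there were a further point with $M_k=1$, at the first one, $s''$, we would have $M_k<1$ on $(s',s'')$ and so $M_k'(s'')\ge0$, which is excluded.

By Lemma~\ref{lem:arch}(b), $M_{k+1}(s_k)>M_k(s_k)=1$, so $s_k<s_{k+1}$. If the $s_k$ were bounded by $S$, then for $s>S$ there would be no real periodic eigenvalue and $F>2$ on $\mathbb R$, contrary to Lemma~\ref{lem:disc}(b). Finally, by (K2) there is a real double eigenvalue at $s_*$, so $s_*=s_k$ for some $k\ge1$ by Lemmas~\ref{lem:arch}(a) and~\ref{lem:number}(c); and $s_1\ge s_*$ because $M_1>1$ on $(0,s_*)$. As the sequence is strictly increasing, $k=1$.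
\end{proof}

\subsection*{Counting and labels}

\begin{proposition}\label{prop:count}
Let $s>0$. The real periodic eigenvalues are two simple ones in $I_j(s)$ for each $j\ge1$ with $s_j>s$, and a double one in $I_j(s)$ if $s_j=s$. The number of nonreal periodic eigenvalues, counted with multiplicity, is $2\,\#\{j:s_j<s\}$.
\end{proposition}

\begin{proof}
The first statement follows from Lemmas~\ref{lem:arch}(a), \ref{lem:number}(c) and Proposition~\ref{prop:sk}. Let $m\ge m_0(s)$. By Lemma~\ref{lem:disc}(c), $|f((2m+1)^2,s')|>1$ for $0<s'\le s$. For small $s'$ the point $(2m+1)^2$ lies in $(\lambda_{2m+1},\lambda_{2m+2})\subset I_{m+1}(s')$, because the endpoints tend to $4m^2$ and $4(m+1)^2$. By (T),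
\begin{equation}\label{eq:odd}
(2m+1)^2\in I_{m+1}(s)\qquad(m\ge m_0(s)),
\end{equation}
and this point lies between the two eigenvalues in $I_{m+1}(s)$. All real eigenvalues are positive, so those in the disc $|\lambda|<(2m+1)^2$ are the ones in $I_1,\dots,I_m$ and the left one in $I_{m+1}$. Their number with multiplicity is $2\,\#\{j\le m:s_j\ge s\}+1$. The disc contains $2m+1$ roots in all, hence $2\,\#\{j\le m:s_j<s\}$ nonreal ones. Let $m\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(\lambda_n)$ be a labeling. For $s<s_j$ let $\mu_j^-(s)<\mu_j^+(s)$ be the two simple eigenvalues in $I_j(s)$. By continuity of roots, near $\mu_j^-(s_0)$ there is exactly one root for $s$ near $s_0$; it is real because the roots are symmetric under conjugation, and it lies in $I_j(s)$ to the left of $\lambda^*_j(s)$. So $\mu^-_j$ is continuous, and the set of $s\in(0,s_j)$ where $\lambda_{2j-1}(s)=\mu_j^-(s)$ is open and closed. It contains $(0,s_*)$ by Lemma~\ref{lem:number}(b), so it is all of $(0,s_j)$. The same argument,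 with ``right'' for ``left'', gives $\lambda_{2j}=\mu_j^+$ on $(0,s_j)$. By continuity, $\lambda_{2j-1}(s_j)$ and $\lambda_{2j}(s_j)$ lie in the closure of $I_j(s_j)$ and satisfy $|f|=1$, so both equal the double eigenvalue $\lambda_j^*(s_j)$.

Let $k\ge2$ and $s_{k-1}<s\le s_k$, that is, $V_k<V\le V_{k+1}$. By Proposition~\ref{prop:count} and the preceding paragraph, the real eigenvalues are exactly $\lambda_{2k-1},\lambda_{2k},\dots$; they are all simple if $s<s_k$, and if $s=s_k$ the only exception is the double eigenvalue $\lambda_{2k-1}=\lambda_{2k}$. Every real eigenvalue has thus received, among the indices $n\ge2k-1$, as many as its multiplicity, so $\lambda_1,\dots,\lambda_{2k-2}$ are nonreal. By Proposition~\ref{prop:count} there are exactly $2k-2$ nonreal eigenvalues with multiplicity, so these indices exhaust them. Finally $V_2=\frac12\sqrt{1+s_1^2}$ is the given critical point and $V_2<V_3<\cdots\to\infty$ by Proposition~\ref{prop:sk}.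
\end{proof}

\begin{remark}\label{rem:label}
A labeling exists. Fix $S$ and $m=m_0(S)$. For $0<s\le S$ the roots of $F=2$ in the disc $|\lambda|<(2m+1)^2$ are the roots of a monic polynomial of degree $2m+1$ with coefficients continuous in $s$, since their power sums are the integrals of $\frac1{2\pi i}\lambda^nF_\lambda/(F-2)$ over the boundary circle. The roots of a monic polynomial depending continuously on a real parameter can be numbered as continuous functions of the parameter. The roots outside the disc are real and simple by the proof of Proposition~\ref{prop:count}, hence continuous. Doing this on successive intervals of $s$ and matching the indices at the junctions gives a labeling.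
\end{remark}

\begin{remark}
The condition $ab<0$, that is $s>0$, is what makes \eqref{eq:rec} real and gives $\operatorname{Im}Q$ a sign; for $ab>0$ there are no collisions at all (Section~\ref{sec:red}). Fact (K1) was used only in Lemmas~\ref{lem:disc}(d) and~\ref{lem:number}, to anchor the numbering of the arches, and (K2) only to identify $s_1$ with $s_*$.
\end{remark}

\section{Symmetry, transversality and asymptotics of the collisions}\label{sec:supp}

For large $s$ the collisions occur at $\lambda$ of order $s$. Put $\lambda=s\Lambda$, so that $Q=s(\Lambda+2i\cosh2r)$ in \eqref{eq:r}. This function has no zero on the real $r$-axis, so the WKB approximation $Q^{-1/4}\exp(-\int\sqrt Q)$ is valid on the whole half-line, and $p$ is governed by the regularized action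
\[
\mathcal J(\Lambda)=\int_0^\infty\Bigl(\sqrt{\Lambda+2i\cosh2r}-e^{i\pi/4}e^r\Bigr)dr-e^{i\pi/4},\qquad\Lambda\ge0,
\]
with the principal square root; the integrand is $O(e^{-r})$. An arch has height $1$ when $|p|$ is of order $1$, which will single out the zero of $\operatorname{Re}\mathcal J$.

\begin{lemma}\label{lem:J}
$\operatorname{Re}\mathcal J'>0>\operatorname{Im}\mathcal J'$ on $[0,\infty)$, $\operatorname{Re}\mathcal J(0)<0$, $\operatorname{Im}\mathcal J(0)<0$, and as $\Lambda\to\infty$
\begin{equation}\label{eq:J}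
\mathcal J(\Lambda)=\sqrt\Lambda\,\bigl(\tfrac12\log4\Lambda-1\bigr)-\tfrac{i\pi}4\sqrt\Lambda+O(\Lambda^{-1/2}).
\end{equation}
Hence there is a unique $\Lambda_\infty>0$ with $\operatorname{Re}\mathcal J(\Lambda_\infty)=0$, and $\operatorname{Im}\mathcal J(\Lambda_\infty)<0$.
\end{lemma}

\begin{proof}
We have $\mathcal J'=\frac12\int_0^\infty(\Lambda+2i\cosh2r)^{-1/2}dr$, and the integrand has argument in $[-\frac\pi4,0)$. Next, $\mathcal J(0)=e^{i\pi/4}\bigl(\int_0^\infty(\sqrt{2\cosh2r}-e^r)\,dr-1\bigr)$, and $\sqrt{2\cosh2r}-e^r=e^r(\sqrt{1+e^{-4r}}-1)\le\frac12e^{-3r}$ has integral at most $\frac16$.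

For \eqref{eq:J}, put $X=ie^{2r}$ and $R=\sqrt{\Lambda+X}$, so $2i\cosh2r=X+ie^{-2r}$. For real $y$, $\operatorname{Re}\sqrt{\Lambda+iy}\ge\sqrt\Lambda$, so replacing $\sqrt{\Lambda+2i\cosh2r}$ by $R$ changes the integrand by at most $e^{-2r}/(2\sqrt\Lambda)$. Let
\[
\Theta(r)=R+\frac{\sqrt\Lambda}2\log\frac{R-\sqrt\Lambda}{R+\sqrt\Lambda}.
\]
The quotient equals $X/(R+\sqrt\Lambda)^2$; as $\arg(R+\sqrt\Lambda)\in(0,\frac\pi4)$, its argument lies in $(0,\frac\pi2)$ and we take the principal logarithm. From $R'=X/R$ we get $\Theta'=R'(1+\Lambda/X)=R$. As $r\to\infty$ the quotient tends to $1$ and $R-e^{i\pi/4}e^r\to0$. Therefore $\int_0^\infty(R-e^{i\pi/4}e^r)\,dr-e^{i\pi/4}=-\Theta(0)$. At $r=0$ we have $R=\sqrt\Lambda+O(\Lambda^{-1/2})$ and the quotient is $\frac i{4\Lambda}(1+O(\Lambda^{-1}))$, which gives \eqref{eq:J}.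
\end{proof}

Put $c_*=\bigl(\pi/(2|\operatorname{Im}\mathcal J(\Lambda_\infty)|)\bigr)^2$.

\begin{theorem}\label{thm:supp}
Consider a potential $ae^{2ix}+be^{-2ix}$ with $a,b\in\mathbb C$, $ab<0$; put $s=\sqrt{-ab}$, and let $s_k$, $V_{k+1}$, $f$, $I_k$ be as above.
\begin{itemize}
\item[(i)] Every real periodic eigenvalue has multiplicity at most $2$. There are exactly $2\,\#\{j:s_j<s\}$ nonreal ones, counted with multiplicity. A real double eigenvalue exists if and only if $s\in\{s_k\}$, and then it is unique.
\item[(ii)] The eigenvalues in $I_k(s)$ belong to even solutions of the shifted equation \eqref{eq:x} for $k$ odd and to odd solutions for $k$ even, in the sense of Section~\ref{sec:fourier}. At $s_k$, $k\ge2$, the collision is transversal: $f_{\lambda\lambda}\ne0\ne f_s$ at $(\lambda^*_k(s_k),s_k)$, so it is a square-root branch point.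
\item[(iii)] $s_k=c_*k^2+O(k)$, $V_{k+1}=\frac{c_*}2k^2+O(k)$, and the double eigenvalue at $V_{k+1}$ is $\lambda_{2k-1}(V_{k+1})=\Lambda_\infty c_*k^2+O(k)$.
\end{itemize}
\end{theorem}

Part (ii) explains the pairing: the even solutions account for the pairs issuing from $(0,4),(16,36),\dots$ and the odd ones for those issuing from $(4,16),(36,64),\dots$.

\begin{proof}[Proof of (i) and (ii)]
The reduction to \eqref{eq:x} used only $ab=-s^2$, with a complex $\eta$ such that $e^{2\eta}=a/s$. So the discriminant is $F(\lambda,s)$, and (i) is Proposition~\ref{prop:count}, the $s_k$ being distinct.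

For (ii) let $(Py)(t)=y(\frac{i\pi}2-t)$. Since $\sinh(i\pi-2t)=\sinh2t$, the involution $P$ preserves the solutions of \eqref{eq:t}. It corresponds to $x\mapsto\frac\pi2-x$, which sends $e^{-2inx}$ to $(-1)^ne^{2inx}$; so on periodic solutions it acts by $C_n\mapsto(-1)^nC_{-n}$, and even and odd mean $Py=y$ and $Py=-y$. We have $Pu=v_+$ and $Pv_+=u$. Let $\lambda$ be a real periodic eigenvalue. Then $u,v_+$ is a basis, and the eigenvectors of $P$ are the multiples of $u+v_+$ and of $u-v_+$. The space $\ker(T-1)$ is nonzero, and it is one-dimensional because $Tv_+=v_-\ne v_+$. Both $PTy$ and $T^{-1}Py$ equal $y(\frac{3i\pi}2-t)$, so $\ker(T-1)$ is $P$-invariant and is spanned by $u+v_+$ (even case) or $u-v_+$ (odd case). Comparing the $v_+$-components in $T(u\pm v_+)=u\pm v_+$ by \eqref{eq:T} gives $-1/p_*\mp p/p_*=\pm1$, that is, $f=\mp1$. On $I_k(s)$ the phase $\delta$ ranges over $(c_0-k\pi,c_0-(k-1)\pi)$, so the sign of $f=2|p|\cos\delta$ depends only on $k$ and alternates with $k$. For $s<s_1$ the interval $I_1(s)\subset(-\infty,4)$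 contains eigenvalues, which are even by Lemma~\ref{lem:fourier}(a). So $f<0$ on $I_k$ for odd $k$, where the eigenvalues are then even, and $f>0$ on $I_k$ for even $k$, where they are odd.

Let $k\ge2$ and $\lambda^*=\lambda_k^*(s_k)$. At $(\lambda^*,s_k)$ we have $f=(-1)^k$, $f_\lambda=0$, $f_{\lambda\lambda}/f<0$ (Lemma~\ref{lem:arch}) and $f_s/f<0$ (Proposition~\ref{prop:sk} and \eqref{eq:Mprime}). By the holomorphic implicit function theorem, near this point the equation $F=2$, equivalent there to $f=(-1)^k$, has the form $s=\chi(\lambda)$ with $\chi'(\lambda^*)=0$ and $\chi''(\lambda^*)=-f_{\lambda\lambda}/f_s<0$. Hence $\lambda$ is a holomorphic function of $\sqrt{s_k-s}$, and the two eigenvalues are $\lambda^*\pm(2f_s/f_{\lambda\lambda})^{1/2}\sqrt{s_k-s}+O(|s-s_k|)$.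
\end{proof}

For (iii) we need the WKB approximation of $p$, uniformly in $\Lambda$.

\begin{lemma}\label{lem:wkb}
For $\Lambda\ge0$ and $s>0$,
\begin{equation}\label{eq:wkb}
p(s\Lambda,s)=-i\,e^{2\sqrt s\,\mathcal J(\Lambda)}\bigl(1+\varepsilon(\Lambda,s)\bigr),
\end{equation}
where $\varepsilon=O(s^{-1/2})$ as $s\to\infty$, uniformly in $\Lambda\ge0$, and $\varepsilon\to0$ as $\Lambda\to\infty$ for fixed $s$.
\end{lemma}

\begin{proof}
Let $A=Q^{-1/4}$ and $\sigma(r)=\int_0^r\sqrt Q$ (principal branches), and write $\partial_\sigma=A^2\partial_r$. For $y=A\psi$ we have $y'=A'\psi+A^{-1}\psi_\sigma$ and $y''=A''\psi+A^{-3}\psi_{\sigma\sigma}$, while $Qy=A^{-3}\psi$. With $\psi=e^{-\sigma}h$, equation \eqref{eq:r} becomes $h_{\sigma\sigma}-2h_\sigma=-A^3A''h$. As in Lemma~\ref{lem:Phi}, and because $d\sigma=A^{-2}dr$, a solution is obtained from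
\[
h(r)=1-\int_r^\infty\tfrac12\bigl(1-e^{-2(\sigma(r')-\sigma(r))}\bigr)AA''h\,dr',\qquad h_\sigma(r)=\int_r^\infty e^{-2(\sigma(r')-\sigma(r))}AA''h\,dr' .
\]
Since $\operatorname{Re}\sigma$ increases, both kernel factors are bounded by $1$. From $|Q'|=4s|\sinh2r|\le2|Q|$, $|Q''|=8s\cosh2r\le4|Q|$ and $A''=\frac5{16}Q^{-9/4}Q'^2-\frac14Q^{-5/4}Q''$ we get $|AA''|\le\frac94|Q|^{-1/2}$, so
\[
\mathcal T:=\int_0^\infty|AA''|\,dr\le\tfrac94s^{-1/2}\int_0^\infty(\Lambda^2+4\cosh^22r)^{-1/4}dr .
\]
The last integrand is at most $e^{-r}$. Hence $\mathcal T\le\frac94s^{-1/2}$, and $\mathcal T\to0$ as $\Lambda\to\infty$ by dominated convergence. Iteration gives $|h-1|\le e^{\mathcal T}-1$, $|h_\sigma|\le\mathcal Te^{\mathcal T}$ on $[0,\infty)$, and $h\to1$ at $+\infty$.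

The solution $y=Ae^{-\sigma}h$ and its derivative $y'=A'e^{-\sigma}h+A^{-1}e^{-\sigma}(h_\sigma-h)$ tend to $0$ at $+\infty$, so $W(y,Y)=0$ and $Y$ is a multiple of $y$. By the definition of $\mathcal J$, $\sigma(r)=x+\sqrt s\,\mathcal J(\Lambda)+o(1)$ with $x=\sqrt se^re^{i\pi/4}$, and $A\sim x^{-1/2}$ because $Q\sim x^2$. Comparing with \eqref{eq:Phi}, $Y=e^{\sqrt s\mathcal J}y$. Since $\sigma(0)=0$ and $A'(0)=0$, \eqref{eq:D} gives \eqref{eq:wkb} with $1+\varepsilon=h(0)\bigl(h(0)-h_\sigma(0)\bigr)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(iii)]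
Take $S_0$ with $|\varepsilon|<\frac12$ for $s\ge S_0$, $\Lambda\ge0$. Changing $\delta$ (and $c_0$) by a multiple of $2\pi$, we may assume that on this connected set
\begin{equation}\label{eq:delta}
\delta(s\Lambda,s)=-\tfrac\pi2+2\sqrt s\operatorname{Im}\mathcal J(\Lambda)+\arg(1+\varepsilon),\qquad|\arg(1+\varepsilon)|<\tfrac\pi6 .
\end{equation}

\emph{The constant $c_0$.} At $s=S_0$, \eqref{eq:J} gives $\delta=-\frac\pi2-\frac\pi2\sqrt\lambda+o(1)$ as $\lambda\to\infty$, so $\delta((2k-1)^2,S_0)=-k\pi+o(1)$ as $k\to\infty$. By \eqref{eq:odd}, $(2k-1)^2\in I_k(S_0)$ for large $k$. The range of $\delta$ on $I_k$ is an interval of length $\pi$ centered at $c_0+\frac\pi2-k\pi\in\pi\mathbb Z$, so the center is $-k\pi$ and $c_0=-\frac\pi2+0\cdot\pi+\pi-\pi+\frac{\pi}{2}-\frac{\pi}{2}$ is determined; explicitly, since the range is $(c_0-k\pi,c_0-(k-1)\pi)$, we have $c_0=-\frac\pi2$. Thus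
\[
I_k(s)=\{\lambda\in\mathbb R:|\delta(\lambda,s)+k\pi|<\tfrac\pi2\}\qquad\text{for all }k\text{ and }s .
\]

\emph{Location of the top.} Let $k$ be large, $s=s_k\ge S_0$, and $\Lambda_k=\lambda^*_k(s_k)/s_k>0$. From $1=|f|\le2|p|\le3e^{2\sqrt{s_k}\operatorname{Re}\mathcal J(\Lambda_k)}$ we get $\operatorname{Re}\mathcal J(\Lambda_k)\ge-\frac12(\log3)s_k^{-1/2}$. As $\operatorname{Re}\mathcal J'$ has a positive lower bound on $[0,\Lambda_\infty]$, this yields $\Lambda_k\ge\Lambda_\infty-Cs_k^{-1/2}$.

For the upper bound we use the point of $I_k$ where $|\cos\delta|=1$, and we must know that it is positive. By \eqref{eq:delta},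
\[
\delta(0,s_k)-\delta(\lambda^*_k,s_k)=2\sqrt{s_k}\bigl(\operatorname{Im}\mathcal J(0)-\operatorname{Im}\mathcal J(\Lambda_k)\bigr)+O(1)\to+\infty,
\]
because $\operatorname{Im}\mathcal J$ is strictly decreasing and $\Lambda_k\ge\Lambda_\infty/2$. Once this difference exceeds $\pi$, we have $I_k(s_k)\subset(0,\infty)$. Let $s_k\Lambda_k^\circ\in I_k(s_k)$ be the point where $\delta=-k\pi$. There $e^{2\sqrt{s_k}\operatorname{Re}\mathcal J(\Lambda^\circ_k)}\le2|p|=|f|\le1$, so $\Lambda_k^\circ\le\Lambda_\infty$. The values of $\delta$ at $s_k\Lambda_k^\circ$ and $s_k\Lambda_k$ differ by less than $\frac\pi2$, so $|\operatorname{Im}\mathcal J(\Lambda_k^\circ)-\operatorname{Im}\mathcal J(\Lambda_k)|=O(s_k^{-1/2})$ by \eqref{eq:delta}. Since $\operatorname{Im}\mathcal J\to-\infty$, the $\Lambda_k$ are bounded, and on a bounded interval $|\operatorname{Im}\mathcal J'|$ has a positive lower bound. Hence $\Lambda_k\le\Lambda^\circ_k+O(s_k^{-1/2})$, and altogether $\Lambda_k=\Lambda_\infty+O(s_k^{-1/2})$.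

\emph{Conclusion.} At the top, $\delta=-k\pi+O(1)$, while \eqref{eq:delta} gives $\delta=2\sqrt{s_k}\operatorname{Im}\mathcal J(\Lambda_\infty)+O(1)$. So $\sqrt{s_k}=\sqrt{c_*}\,k+O(1)$ and $s_k=c_*k^2+O(k)$. Finally $V_{k+1}=\frac12s_k+O(s_k^{-1})$, and the double eigenvalue is $s_k\Lambda_k=(c_*k^2+O(k))(\Lambda_\infty+O(k^{-1}))$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Veliev} O. A. Veliev, \emph{Spectral Analysis of the Schrodinger Operator with an Optical Potential}, arXiv:2002.02500 (2020).
\end{thebibliography}
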